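# Complete local domains with no maximal Cohen–Macaulay module of small rank

## 1. Dimension at most two: rank one is enough

All rings are commutative with $1$, except group rings. Let $(R,\mathfrak m)$ be a Noetherian local ring and $M\neq 0$ a finitely generated $R$-module. The depth of $M$ is the length of a maximal $M$-regular sequence in $\mathfrak m$; it is at most $\dim R$.

**Definition.** A finitely generated $R$-module $M\ne 0$ is *maximal Cohen–Macaulay* (MCM, or small MCM, where "small" only stresses that $M$ is finitely generated) if $\operatorname{depth}M=\dim R$. If $R$ is a domain with fraction field $F$, the *rank* of $M$ is $\dim_F(M\otimes_RF)$.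

For instance, a nonzero ideal of a domain has rank $1$, and a module-finite extension of domains $R\subset S$ has rank $[\operatorname{Frac}S:\operatorname{Frac}R]$ as an $R$-module.

We shall use three standard facts all the time.

**Fact 1 (Čech complex).** Let $y_1,\dots,y_d\in\mathfrak m$ generate an $\mathfrak m$-primary ideal. For an $R$-module $N$ let $C^\bullet(N)$ be the complex
$$\bigoplus_iN_{y_i}\to\bigoplus_{i<j}N_{y_iy_j}\to\cdots\to N_{y_1\cdots y_d}$$
in degrees $0,\dots,d-1$. There is an exact sequence $0\to H^0_{\mathfrak m}(N)\to N\to H^0(C^\bullet(N))\to H^1_{\mathfrak m}(N)\to0$, and $H^i(C^\bullet(N))=H^{i+1}_{\mathfrak m}(N)$ for $i\ge1$. If $N\ne0$ is finitely generated, its depth is the least $i$ with $H^i_{\mathfrak m}(N)\neq0$.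

**Fact 2.** If $P$ is an associated prime of a finitely generated module $M$, then $\dim R/P\ge\operatorname{depth}M$. So over a domain an MCM module has $P=0$ as its only associated prime: it is torsion-free, and its rank is at least $1$.

**Fact 3.** Let $R\subset R'$ be a module-finite extension of Noetherian local rings. Then $\dim R=\dim R'$, and a system of parameters of $R$ is one of $R'$. For a finitely generated $R'$-module the depths over $R$ and over $R'$ agree, because one Čech complex computes both local cohomologies.

**Proposition 1.1.** A complete local domain $R$ with $\dim R\le2$ has an MCM module of rank $1$.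

*Proof.* If $\dim R=0$, then $R$ is a field of depth $0$. If $\dim R=1$, any nonzero element of $\mathfrak m$ is a nonzerodivisor, so $R$ has depth $1$. In both cases $R$ itself works.

Let $\dim R=2$ and let $R'$ be the integral closure of $R$ in its fraction field. It is a finite $R$-module, since $R$ is a complete local domain. A finite algebra over a complete local ring is a finite product of local rings; $R'$ is a domain, so it is local, with maximal ideal $\mathfrak m'$, of dimension $2$. Pick $0\ne f\in\mathfrak m'$. In a normal Noetherian domain the associated primes of $R'/fR'$ have height one, so $\mathfrak m'$ is not one of them, and some element of $\mathfrak m'$ is a nonzerodivisor on $R'/fR'$. Hence $\operatorname{depth}R'=2$, also over $R$ by Fact 3. The rank is $1$. $\square$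

**Example.** Let $k$ be a field and $R=k[[s^4,s^3t,st^3,t^4]]$. The relation $s^4\cdot(st^3)^2=t^4\cdot(s^3t)^2$ shows that $R$ is not Cohen–Macaulay: $s^4$ kills the class of $(st^3)^2=s^2t^6$ in $R/t^4R$, and this class is nonzero because $s^2t^2\notin R$. The element $s^2t^2=(s^3t)^2/s^4$ is integral over $R$, since its square is $s^4t^4$. Adjoining it gives the ring $V$ of power series in the monomials of degree divisible by $4$. This $V$ is normal. Indeed, an element $f\in\operatorname{Frac}V$ integral over $V$ lies in $k[[s,t]]$, and $bf=a$ with $a,b\in V$, $b\neq0$. Comparing components for the grading of $k[[s,t]]$ by degree modulo $4$ shows that $f$ has only the component of degree $0$, so $f\in V$. So $V$ is the rank one MCM module of Proposition 1.1.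

What changes in dimension $3$? Normality still buys depth $2$, and no more. Nothing in the argument produces the vanishing of $H^2_{\mathfrak m}$. One may then ask whether a module of higher rank is unavoidable, and how high. The following conjecture is the source of these notes; it is from Linquan Ma, "Maximal Cohen-Macaulay modules over certain Segre products", arXiv:1802.04786 (2018).

**Conjecture.** For every integer $N$, there exists a complete local domain $R$ that does not admit small MCM of rank $\le N$.

The conjecture is true, and Proposition 1.1 shows that dimension $3$ is the smallest dimension in which it can hold. Here are the results to be proved; $p$ always denotes a prime.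

**Theorem A.** For every $p$, $n\ge1$, $d\ge3$ there are a complete local normal domain $R$ of dimension $d$ and characteristic $p$, and a module-finite regular local extension $S\supset R$ with $\operatorname{rank}_RS=p^n$, such that every MCM $R$-module is isomorphic to $S^s$ for some $s\ge1$. Hence the ranks of MCM $R$-modules are exactly the positive multiples of $p^n$. If $p^n>N$, then $R$ has no MCM module of rank $\le N$.

**Theorem B.** For every field $k$ of characteristic $p$, every $n\ge1$ and $d\ge3$, there is a complete local normal domain $R$ of dimension $d$, with residue field $k$ and regular on the punctured spectrum, such that the smallest rank of an MCM $R$-module is exactly $p^n$.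

**Theorem C.** For every field $k$ of characteristic $p$ and $d\ge3$ there is a complete local normal domain $T$ of mixed characteristic, dimension $d+1$, residue field $k$, such that the smallest rank of an MCM $T$-module is exactly $p$.

Theorem A alone settles the conjecture: given $N$, take $p^n>N$ and, for example, $d=3$. Equal characteristic $0$, and mixed characteristic in dimension $3$, are not treated.

## 2. Invariants of a $p$-group and a three-term relation

We look for $R$ among rings of invariants $S^G$ of a regular ring, because $S$ is then an MCM module of known rank.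

**Lemma 2.1.** Let $(S,\mathfrak m_S)$ be a regular local ring of dimension $e$ and $G$ a finite group of automorphisms of $S$, such that $R=S^G$ is Noetherian and $S$ is a finite $R$-module. Then $R$ is a normal local domain of dimension $e$, $\operatorname{rank}_RS=|G|$, and $S$ is an MCM $R$-module.

*Proof.* By integrality every maximal ideal of $R$ is the contraction of one of $S$, so $R$ is local, and $\dim R=\dim S$. An element of $\operatorname{Frac}R$ integral over $R$ is integral over the normal ring $S$, hence lies in $S$; it is invariant, hence lies in $R$. If $a/b\in\operatorname{Frac}S$ is invariant, multiply numerator and denominator by $\prod_{g\ne1}g(b)$: the new denominator is invariant, so the new numerator is too, and $a/b\in\operatorname{Frac}R$. So $(\operatorname{Frac}S)^G=\operatorname{Frac}R$, and by Artin's theorem $\operatorname{Frac}S/\operatorname{Frac}R$ is Galois with group $G$. As $S\otimes_R\operatorname{Frac}R=\operatorname{Frac}S$, the rank is $|G|$. Finally $\operatorname{depth}_RS=\operatorname{depth}_SS=e$ by Fact 3. $\square$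

If $|G|$ is invertible in $S$, this is useless for us: the averaging map $|G|^{-1}\sum_gg$ makes $R$ a direct summand of $S$ as an $R$-module, so $H^i_{\mathfrak m_R}(R)=0$ for $i<e$, and $R$ itself is MCM of rank $1$. So we take a $p$-group in characteristic $p$.

**The ring of Theorem A.** Let $q=p^n$, $k=\mathbb F_q$, $S_0=k[x_1,\dots,x_d,l_1,\dots,l_d]$ with $d\ge3$, and let $G=(\mathbb F_q,+)$ act $k$-linearly by
$$\sigma_a(l_i)=l_i,\qquad \sigma_a(x_i)=x_i+a\,l_i .$$
By Noether's theorem $R_0=S_0^G$ is a finitely generated $k$-algebra and $S_0$ is finite over $R_0$. The prime $P=(l_1,\dots,l_d)S_0$ is $G$-stable. Put $\mathfrak p=P\cap R_0$. Since $G$ acts transitively on the primes over $\mathfrak p$, $P$ is the only one. Hence $S_0\otimes_{R_0}(R_0)_{\mathfrak p}$ is local with maximal ideal generated by $P$, that is, it is $(S_0)_P$. It is finite over $(R_0)_{\mathfrak p}$, so $\mathfrak p(S_0)_P$ is primary to the maximal ideal. Therefore, with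
$$R=\widehat{(R_0)_{\mathfrak p}},\qquad S=S_0\otimes_{R_0}R=\widehat{(S_0)_P},$$
$S$ is a complete regular local ring of dimension $d$, finite over the complete Noetherian local ring $R$, with $\mathfrak m_S=(l_1,\dots,l_d)S$ and residue field $K=k(x_1,\dots,x_d)$. Invariants are the kernel of an $R_0$-linear map $S_0\to\prod_{g}S_0$, so flatness of $R_0\to R$ gives $S^G=R$. The group acts trivially on $K$, because $\sigma_a(x_i)-x_i\in P$. Finally, for $a\ne0$ the elements $\sigma_a(x_i)-x_i=a\,l_i$ generate $\mathfrak m_S$.

This last property says that no $g\ne1$ has a fixed point outside the closed point. Here is the property in the form that we need.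

**Hypothesis (H).** $(S,\mathfrak m_S)$ is a regular local $\mathbb F_p$-algebra of dimension $d\ge3$; $G$ is a finite $p$-group of automorphisms of $S$; $R=S^G$ is Noetherian and $S$ is a finite $R$-module; for each $g\neq1$ the ideal $J_g=(g(s)-s:s\in S)$ contains a power of $\mathfrak m_S$.

The ring just built satisfies (H), with $J_g\supseteq\mathfrak m_S$ for $g\neq1$. By Lemma 2.1, $R$ is a complete local normal domain of dimension $d$ and $\operatorname{rank}_RS=q$. Let us test by hand whether $R$ itself is MCM.

**Lemma 2.2.** The ring $R$ of Theorem A is not Cohen–Macaulay.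

*Proof.* A prime of $R$ containing all $l_i$ lies under a prime of $S$ containing them, so it is $\mathfrak m_R$; thus $l_1,\dots,l_d\in R$ is a system of parameters of $R$. The elements $u_{ij}=x_il_j-x_jl_i$ are invariant, and expanding the determinant with rows $(l_1,l_2,l_3)$, $(x_1,x_2,x_3)$, $(l_1,l_2,l_3)$ gives
$$l_1u_{23}-l_2u_{13}+l_3u_{12}=0 .$$
If $R$ were Cohen–Macaulay, $l_3$ would be a nonzerodivisor on $R/(l_1,l_2)R$, so $u_{12}=l_1\alpha+l_2\beta$ with $\alpha,\beta\in R$. In $S$ this reads $l_2(x_1-\beta)=l_1(x_2+\alpha)$. Since $l_1,l_2$ is a regular sequence in $S$, $x_1-\beta=l_1c$ with $c\in S$. Apply $\sigma_1-1$, which kills $\beta$: $l_1=l_1(\sigma_1(c)-c)$, so $\sigma_1(c)-c=1$. But $\sigma_1$ acts trivially on $S/\mathfrak m_S$, so $\sigma_1(c)-c\in\mathfrak m_S$, a contradiction. $\square$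

The relation needs a third element $l_3$; for two variables there is no such relation. In Lemma 2.2 the obstruction was that $\sigma_1(c)-c=1$ has no solution, a statement about $H^1(G,S)$. The general proof is also driven by $H^1$.

## 3. Pulling a module back to the regular ring

Let $M$ be an MCM module of rank $r$ over the ring $R$ of Theorem A. We want to show that $q$ divides $r$. Over $S$ every MCM module is free, so the natural first move is to form $S\otimes_RM$, hope that it is free over $S$, and study the action of $G$ on it through $S$.

This never works. Write $\kappa$ for the residue field of $R$. The minimal number of generators of $S\otimes_RM$ is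
$$\dim_K\big(M/\mathfrak m_RM\otimes_\kappa K\big)=\dim_\kappa M/\mathfrak m_RM .$$
If $S\otimes_RM$ were free, its rank would be $r$, so $M$ would be generated by $r$ elements. The kernel of the resulting surjection $R^r\to M$ is torsion-free of rank $0$, hence $0$, and $M\cong R^r$. But $R$ is not Cohen–Macaulay by Lemma 2.2, so $M$ would not be MCM.

The defect sits at the closed point. Once we invert an $f\in\mathfrak m_R$, the group acts freely and $S_f\otimes M_f$ behaves perfectly (Section 5). So we should keep only the localizations $(S\otimes_RM)_{y_i}$ and glue them, replacing $S\otimes_RM$ by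
$$W=H^0\big(C^\bullet(S\otimes_RM)\big)=\ker\Big(\bigoplus_i(S\otimes_RM)_{y_i}\to\bigoplus_{i<j}(S\otimes_RM)_{y_iy_j}\Big).$$
This $W$ has depth at least $2$ for cheap reasons. For freeness we need depth $d$, that is, the vanishing of higher cohomology groups $H^j$ about which $M$ says something only after taking $G$-invariants. This is where $p$-groups in characteristic $p$ help: a module whose invariants vanish is zero. We also want to know how $G$ acts on $W$. Call an action of $G$ on an $S$-module $W$ *semilinear* if $g(sw)=g(s)g(w)$.

**Example.** Let $W=\bigoplus_{g\in G}Se_g$ with $h(s\,e_g)=h(s)\,e_{hg}$. An element $\sum_gs_ge_g$ is invariant iff $s_{hg}=h(s_g)$ for all $g,h$, that is, iff $s_g=g(s_1)$ with $s_1\in S$ arbitrary. So $W^G\cong S$ as an $R$-module. Theorem A will follow once we see that over our ring every $W$ is a direct sum of copies of this one.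

## 4. One vanishing cohomology group forces freeness over $K[G]$

**Fact 4 (group cohomology).** For a finite group $G$ and a $G$-module $A$, $H^i(G,A)$ is the cohomology of the cochain complex with terms $\operatorname{Map}(G^i,A)$. One has $H^0(G,A)=A^G$, long exact sequences, and $H^i(G,\mathbb Z[G]\otimes_{\mathbb Z}X)=0$ for $i\ge1$ when $G$ acts on the left factor only (an *induced* module). If $A$ is a module over a ring $C$ on which $G$ acts $C$-linearly, then $H^i(G,-)$ commutes with localization over $C$, because each $\operatorname{Map}(G^i,A)$ is a finite power of $A$.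

**Lemma 4.1.** Let $G$ be a finite $p$-group, $K$ a field of characteristic $p$.

(a) A nonzero $K[G]$-module $X$ has $X^G\ne0$.

(b) If $A$ is a $K[G]$-module with $H^1(G,A)=0$, then $A$ is a free $K[G]$-module; in particular $H^i(G,A)=0$ for all $i\ge1$.

**Example.** Let $G=\langle\sigma\rangle$ have order $p$. Then $K[G]=K[e]/(e^p)$ with $e=\sigma-1$, and $1+\sigma+\dots+\sigma^{p-1}=e^{p-1}$, so $H^1(G,A)=\ker(e^{p-1})/eA$. For $A=K[e]/(e^i)$ with $1\le i<p$ this is $A/eA\neq0$; for $i=p$ it is $0$. A finite-dimensional module is a sum of such blocks, so in this case (b) is visible.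

*Proof of Lemma 4.1.* **Step 1: invariants exist.** For $0\ne a\in X$ the additive group $\mathbb F_p[G]a$ is a finite nonzero $p$-group on which the $p$-group $G$ acts. Orbits have $p$-power length, so the number of fixed points is divisible by $p$. It is at least $1$, hence greater than $1$. This is (a).

**Step 2: a supply of injective modules.** We need $K[G]$ to be self-injective. For a $K[G]$-module $X$, sending $\varphi$ to the coefficient of $1$ in $\varphi$ gives a natural bijection $\operatorname{Hom}_{K[G]}(X,K[G])\cong\operatorname{Hom}_K(X,K)$, with inverse $f\mapsto\big(x\mapsto\sum_gf(g^{-1}x)g\big)$. The right side is exact in $X$. So $K[G]$ is injective, and since it is Noetherian, direct sums of copies of it are injective. Also $K[G]^G=K\cdot\sum_gg$ is one-dimensional.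

**Step 3: comparison with a free module.** Let $\Phi$ be a direct sum of copies of $K[G]$ indexed by a $K$-basis of $A^G$, so that there is an isomorphism $A^G\cong\Phi^G$. By injectivity the composite $A^G\cong\Phi^G\subset\Phi$ extends to a $K[G]$-map $\varphi:A\to\Phi$. Since $\varphi$ is injective on $A^G$, $(\ker\varphi)^G=0$, so $\ker\varphi=0$ by (a). Let $Q=\operatorname{coker}\varphi$. In the exact sequence
$$A^G\xrightarrow{\ \cong\ }\Phi^G\to Q^G\to H^1(G,A)=0$$
we read $Q^G=0$, so $Q=0$ by (a). Thus $A\cong\Phi$ is free. A free module has the form $\mathbb Z[G]\otimes_{\mathbb Z}X$ with $X$ a $K$-vector space, so its higher cohomology vanishes. $\square$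

## 5. Actions without fixed points

This section makes precise that away from the closed point the passage from $R$ to $S$ loses nothing.

**Lemma 5.1.** Let a finite group $G$ act on a commutative ring $B$, $C=B^G$, and suppose that for each $g\ne1$ the ideal generated by $\{b-g(b):b\in B\}$ is $B$. Write $\operatorname{Tr}=\sum_{g}g$. Then

(i) $B$ is a finitely generated projective $C$-module;

(ii) there is $c\in B$ with $\operatorname{Tr}(c)=1$;

(iii) for every $C$-module $N$, the map $N\to(B\otimes_CN)^G$, $n\mapsto1\otimes n$, is an isomorphism, and $H^i(G,B\otimes_CN)=0$ for $i\ge1$.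

*Proof.* **Step 1: a dual basis, giving (i).** Fix $g\ne1$ and write $1=\sum_{j\ge1}u_j(v_j-g(v_j))$. Put $a_j=u_j$, $b_j=v_j$ for $j\ge1$ and $a_0=-\sum_{j\geq 1} u_jg(v_j)$, $b_0=1$. Then
$$\sum_ja_jb_j=\sum u_jv_j-\sum u_jg(v_j)=1,\qquad\sum_ja_jg(b_j)=\sum u_jg(v_j)-\sum u_jg(v_j)=0 .$$
Take such a family $(a^{(g)}_j,b^{(g)}_j)_j$ for each $g\neq1$. For each choice of one index $j_g$ for every $g\ne1$ form $\alpha=\prod_ga^{(g)}_{j_g}$ and $\beta=\prod_gb^{(g)}_{j_g}$. This gives finitely many $\alpha_i,\beta_i\in B$ with
$$\sum_i\alpha_ih(\beta_i)=\prod_{g\ne1}\Big(\sum_ja^{(g)}_jh(b^{(g)}_j)\Big)=\delta_{h,1}\qquad(h\in G),$$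
since for $h\neq1$ the factor $g=h$ is zero. Hence for all $s\in B$
$$\sum_i\alpha_i\operatorname{Tr}(\beta_is)=\sum_h\Big(\sum_i\alpha_ih(\beta_i)\Big)h(s)=s. \tag{1}$$
The $C$-linear forms $s\mapsto\operatorname{Tr}(\beta_is)$ and the elements $\alpha_i$ form a dual basis, so $B$ is finitely generated projective.

**Step 2: an element of trace one, giving (ii).** $\operatorname{Tr}(B)$ is an ideal of $C$. If it were proper, it would lie in a maximal ideal $\mathfrak n$, and (1) would give $B=\mathfrak nB$. But $B$ is integral over $C$ (each $b$ is a root of $\prod_g(X-g(b))$), so some prime of $B$ lies over $\mathfrak n$, and $\mathfrak nB\ne B$. This is a contradiction.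

**Step 3: invariants in (iii).** Put $X=B\otimes_CN$. If $x\in X^G$, then $\operatorname{Tr}(cx)=\sum_gg(c)g(x)=\operatorname{Tr}(c)x=x$. Since $\operatorname{Tr}(s\otimes n)=\operatorname{Tr}(s)\otimes n=1\otimes\operatorname{Tr}(s)n$, $x$ comes from $N$. The map is injective because $s\otimes n\mapsto\operatorname{Tr}(cs)n$ is a retraction.

**Step 4: cohomology in (iii).** We exhibit $X$ as a direct summand of an induced module. Let $G$ act diagonally on $\mathbb Z[G]\otimes_{\mathbb Z}X$. The map $\iota(x)=\sum_gg\otimes g(c)x$ is equivariant, since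
$$h\,\iota(x)=\sum_ghg\otimes hg(c)\,hx=\sum_gg\otimes g(c)\,hx=\iota(hx).$$
The equivariant map $g\otimes x\mapsto x$ splits it, as $\sum_gg(c)x=x$. Finally $g\otimes x\mapsto g\otimes g^{-1}x$ identifies the diagonal action with the action on the left factor only, so the target is induced and $H^i(G,X)=0$ for $i\ge1$. $\square$

**Use under (H).** Let $0\neq f\in\mathfrak m_R$. Localization commutes with invariants, so $(S_f)^G=R_f$. For $g\ne1$ a power of $f$ lies in $J_g$, so $J_gS_f=S_f$. Hence Lemma 5.1 applies to $B=S_f$, $C=R_f$.

## 6. A free $S$-module with trivial cohomology attached to each MCM module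

**Proposition 6.1.** Assume (H). Let $M$ be an MCM $R$-module of rank $r$. There is a free $S$-module $W$ of rank $r$ with a semilinear $G$-action such that $W^G\cong M$ as $R$-modules and $H^i(G,W)=0$ for all $i\ge1$.

*Proof.* **Step 1: set up the complex and its invariants.** Let $y_1,\dots,y_d\in R$ be a system of parameters of $R$, hence of $S$, and form Čech complexes with it. Since $\operatorname{depth}M=d$, Fact 1 gives
$$H^0(C^\bullet(M))=M,\qquad H^i(C^\bullet(M))=0\quad(1\le i\le d-2). \tag{2}$$
Let $C^\bullet=C^\bullet(S\otimes_RM)$ with $G$ acting through $S$. Its terms are direct sums of modules $S_f\otimes_{R_f}M_f$ with $f\in\mathfrak m_R$ a product of some $y_i$. By Lemma 5.1(iii),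
$$(C^j)^G=C^j(M),\qquad H^i(G,C^j)=0\quad(i\ge1). \tag{3}$$
Write $Z^j=\ker(C^j\to C^{j+1})$ and $B^j=\operatorname{im}(C^{j-1}\to C^j)$. Then $(Z^j)^G=\ker(C^j(M)\to C^{j+1}(M))$ by (3), so (2) gives
$$(Z^j)^G=\operatorname{im}\big((C^{j-1})^G\to(C^j)^G\big)\subset B^j\qquad(1\le j\le d-2). \tag{4}$$
Put $W=Z^0=H^0(C^\bullet)$. It is an $S$-module with semilinear $G$-action, and $W^G=H^0(C^\bullet(M))=M$.

**Step 2: the cohomology of $W$ vanishes.** From $0\to W\to C^0\to B^1\to0$ and (3) we get the exact sequence $(C^0)^G\to(B^1)^G\to H^1(G,W)\to0$. Since $d\ge3$, (4) applies with $j=1$: $(B^1)^G\subset(Z^1)^G$ is contained in the image of $(C^0)^G$. So $H^1(G,W)=0$. By Lemma 4.1 with $K=\mathbb F_p$, $H^i(G,W)=0$ for all $i\ge1$.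

**Step 3: $H^j(C^\bullet)=0$ for $1\le j\le d-2$.** This is the depth that we want for $W$. We prove by induction on $j$, for $1\le j\le d-2$, that $H^i(G,B^j)=0$ for all $i\ge1$ and that $H^j(C^\bullet)=0$.

The first claim for $j=1$ holds because $H^i(G,B^1)\cong H^{i+1}(G,W)=0$, by $0\to W\to C^0\to B^1\to 0$ and (3). Suppose that the first claim holds for some $j\leq d-2$. From $0\to B^j\to Z^j\to H^j(C^\bullet)\to0$ the map $(Z^j)^G\to H^j(C^\bullet)^G$ is onto, and by (4) it is zero. So $H^j(C^\bullet)^G=0$, and $H^j(C^\bullet)=0$ by Lemma 4.1(a). This is the second claim for $j$, and it gives $Z^j=B^j$. From $0\to Z^j\to C^j\to B^{j+1}\to0$ we get $H^i(G,B^{j+1})\cong H^{i+1}(G,B^j)=0$ for $i\geq1$, which is the first claim for $j+1$.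

**Step 4: $W$ is finitely generated over $S$.** By Fact 2, $M$ is torsion-free, so after clearing denominators it embeds in some $R^e$. By Lemma 5.1(i), $S_{y_i}$ is flat over $R_{y_i}$, so $C^0\subset C^0(S^e)$, compatibly with the maps to degree $1$. Therefore $W\subset H^0(C^\bullet(S^e))=S^e$, the last equality because $\operatorname{depth}S\ge2$. As $S$ is Noetherian, $W$ is finitely generated.

**Step 5: $W$ is free of rank $r$.** The kernel and cokernel of $S\otimes_RM\to W$ are the local cohomology groups $H^0$ and $H^1$ of $S\otimes_RM$ by Fact 1, so they vanish after inverting any $y_i$. Hence $C^\bullet=C^\bullet(W)$ and $\operatorname{rank}_SW=\operatorname{rank}_S(S\otimes_RM)=r$. Since $W=H^0(C^\bullet(W))$, Fact 1 gives $H^0_{\mathfrak m_S}(W)=H^1_{\mathfrak m_S}(W)=0$, and Step 3 gives $H^{i+1}_{\mathfrak m_S}(W)=H^i(C^\bullet)=0$ for $1\le i\le d-2$. Also $W\ne0$ since $W^G=M\ne0$. So $\operatorname{depth}_SW=d$, and by the Auslander–Buchsbaum formula over the regular ring $S$, $W$ is free. $\square$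

**Lemma 6.2.** In the situation of Proposition 6.1, let $y_1,\dots,y_d\in R$ be a system of parameters of $S$. Then $H^i(G,W/(y_1,\dots,y_d)W)=0$ for all $i\ge1$, so $W/(y_1,\dots,y_d)W$ is a nonzero free $\mathbb F_p[G]$-module.

*Proof.* $W$ is free over $S$, so $y_1,\dots,y_d$ is $W$-regular, and the $y_i$ are fixed by $G$. With $W_j=W/(y_1,\dots,y_j)W$ there are exact sequences of $G$-modules $0\to W_j\xrightarrow{y_{j+1}}W_j\to W_{j+1}\to0$. So $H^i(G,W_{j+1})$ sits between $H^i(G,W_j)$ and $H^{i+1}(G,W_j)$, and the vanishing passes from $W_j$ to $W_{j+1}$. Lemma 4.1 gives freeness; $W_d\ne0$ by Nakayama. $\square$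

## 7. Generators of $\mathfrak m_S$ that are invariant: proof of Theorem A

Let $R\subset S$ be the rings of Section 2, $G=(\mathbb F_q,+)$, $q=p^n$. The decisive feature is that the invariant elements $l_1,\dots,l_d\in R$ generate $\mathfrak m_S$, so in Lemma 6.2 we may divide by the whole maximal ideal.

Rank one first. If $M$ is MCM of rank $1$, then $V=W/\mathfrak m_SW$ is a one-dimensional $K$-vector space on which $G$ acts $K$-linearly, through a homomorphism $G\to K^\times$. This homomorphism is trivial, since $K^\times$ has no element of order $p$. So $H^1(G,V)=\operatorname{Hom}(G,K)\ne0$, against Lemma 6.2. The general case replaces this by Lemma 4.1.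

*Proof of Theorem A.* Let $M$ be an MCM $R$-module of rank $r$, and $W$ as in Proposition 6.1.

**Step 1: the reduction is a free $K[G]$-module.** Let $V=W/\mathfrak m_SW$, so $\dim_KV=r$. By Lemma 6.2 with $y_i=l_i$, $H^1(G,V)=0$. Since $G$ acts trivially on $K=S/\mathfrak m_S$, the semilinear action on $W$ induces a $K$-linear action on $V$. Lemma 4.1 gives $V\cong K[G]^s$ for some $s\ge1$, so $r=sq$.

**Step 2: lift the basis.** Lift a $K[G]$-basis of $V$ to $w_1,\dots,w_s\in W$. The elements $gw_j$ $(g\in G,\ 1\le j\le s)$ lift a $K$-basis of $V$, so by Nakayama they generate $W$. There are $r$ of them and $W$ is free of rank $r$. A surjective endomorphism of $S^r$ is bijective, so they form an $S$-basis of $W$.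

**Step 3: compute the invariants.** For $h\in G$, $h\sum s_{g,j}\,gw_j=\sum h(s_{g,j})\,hgw_j$. So the element $\sum s_{g,j}\,gw_j$ is invariant iff $s_{hg,j}=h(s_{g,j})$ for all $g,h,j$, that is, iff $s_{g,j}=g(s_{1,j})$ with $s_{1,j}\in S$ arbitrary. Hence $M\cong W^G\cong S^s$ as $R$-modules.

**Step 4: the converse.** Each $S^s$ with $s\ge1$ is MCM, of rank $sq$, by Lemma 2.1. Thus the ranks are exactly the positive multiples of $p^n$, and if $p^n>N$ none of them is $\leq N$. $\square$

## 8. Prescribed residue field: nilpotence of $\sum_gg$ in small rank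

Now let $k$ be any field of characteristic $p$, and $S=k[[x_1,\dots,x_d]]$ with $G$ acting by $k$-automorphisms. The proof of Theorem A cannot be repeated. If $\mathfrak m_S$ had invariant generators $x_1',\dots,x_d'$, then $S=k[[x_1',\dots,x_d']]$ and $G$ would act trivially. So in Lemma 6.2 we divide by some $I=(y_1,\dots,y_d)S\subsetneq\mathfrak m_S$. Suppose that $G$ acts trivially on $S/I$. Then $W/IW$ is free of rank $r$ over $S/I$ and free over $k[G]$, by Lemma 6.2 and Lemma 4.1. This says only that $q$ divides $r\cdot\dim_k(S/I)$, and it does not bound $r$: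

**Example.** Let $G=\langle\sigma\rangle$ have order $p$ and act on $E=k[x]/(x^p)$ by letting $\sigma$ be multiplication by $1+x$, which is allowed since $(1+x)^p=1$. Then $E$ has rank $1$ over the Artinian ring $k[x]/(x^p)$, yet with $e=\sigma-1=x$ it is $k[e]/(e^p)=k[G]$, free over $k[G]$. The element $\sum_gg$ acts as $x^{p-1}\ne0$.

In the example $\sum_gg$ is nonzero but nilpotent when $p\geq3$; for $p=2$ it is $x$, again nilpotent. That is general for rank less than $|G|$, with a uniform exponent.

**Lemma 8.1.** Let $G$ be a $p$-group of order $q>1$. There is an integer $t\ge0$ such that for every commutative $\mathbb F_p$-algebra $D$, every $r$ with $1\le r<q$ and every homomorphism $\rho:G\to\operatorname{GL}_r(D)$, each entry $\theta$ of $\sum_g\rho(g)$ satisfies $\theta^{p^t}=0$.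

We write $t(G)$ for the smallest such $t$.

*Proof.* **Step 1: the universal case.** For fixed $r$, let $\Lambda_{G,r}$ be the commutative $\mathbb F_p$-algebra generated by the entries of $r\times r$ matrices $X_g$ $(g\in G)$ with relations $X_1=1$, $X_gX_h=X_{gh}$. It is Noetherian, and every $\rho$ as above arises from a unique homomorphism $\Lambda_{G,r}\to D$, $X_g\mapsto\rho(g)$. So it suffices to show that the finitely many entries of $\Theta=\sum_gX_g$ are nilpotent, and then to take $t$ large enough for all entries and all $r$ with $1\le r<q$.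

**Step 2: $\Theta$ vanishes over fields.** An element is nilpotent if it lies in every prime. Let $\mathfrak q$ be a prime of $\Lambda_{G,r}$ and $L$ the fraction field of $\Lambda_{G,r}/\mathfrak q$. The $X_g$ make $L^r$ an $L[G]$-module. Suppose $\Theta v\ne0$ for some $v\in L^r$, and consider the $L[G]$-map $L[G]\to L^r$, $a\mapsto av$. A nonzero kernel would contain a nonzero invariant by Lemma 4.1(a), hence $\sum_gg$, since $L[G]^G=L\cdot\sum_gg$. But $\sum_gg\mapsto\Theta v\neq0$. So the map is injective and $q\le r$, a contradiction. Hence $\Theta=0$ over $L$, that is, the entries of $\Theta$ lie in $\mathfrak q$. $\square$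

**Example.** For $G=\mathbb Z/2$ and $p=2$ only $r=1$ occurs, $\Lambda_{G,1}=\mathbb F_2[X]/(X^2-1)$ and $\Theta=1+X$. Here $\Theta\ne0$ and $\Theta^2=0$, so $t(\mathbb Z/2)=1$.

Now the plan is clear. We want $\sum_gg$ to act as zero on $W/IW$ when $r<q$, contradicting freeness. Lemma 8.1 gives only that a $p^t$-th power of each matrix entry is zero. If $G$ acts trivially modulo a much smaller ideal $J$, generated by the $p^t$-th powers of the generators of $I$, then we can take $p^t$-th roots: membership of $\theta^{p^t}$ in $J$ forces $\theta\in I$.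

## 9. Actions that are trivial to high order: proof of Theorem B

**Proposition 9.1.** Let $k$ be a field of characteristic $p$, $S=k[[x_1,\dots,x_d]]$, and let a $p$-group $G$ of order $q>1$ act by $k$-automorphisms so that (H) holds. Let $t=t(G)$ and assume:

1. there are $y_i\in R$ with $y_iS=x_i^qS$ for $1\le i\le d$;
2. $g(x_i)-x_i\in J:=(x_1^{qp^t},\dots,x_d^{qp^t})$ for all $g,i$.

Then every MCM $R$-module has rank $\ge q$, and $S$ is one of rank $q$.

*Proof.* The statement on $S$ is Lemma 2.1. Suppose that $M$ is MCM of rank $r<q$; recall $r\ge1$. Take $W$ from Proposition 6.1 with $S$-basis $w_1,\dots,w_r$.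

**Step 1: a representation modulo $J$.** By condition 1, $J=(y_1^{p^t},\dots,y_d^{p^t})S$ is $G$-stable. The finite-dimensional $k$-algebra $S/J$ is generated by the $x_i$, so by condition 2 $G$ acts trivially on it. Write $gw_j=\sum_i(c_g)_{ij}w_i$. Then
$$ghw_j=\sum_ig\big((c_h)_{ij}\big)\,gw_i=\sum_l\Big(\sum_i(c_g)_{li}\,g\big((c_h)_{ij}\big)\Big)w_l ,$$
so $c_{gh}=c_g\,g(c_h)$, and $c_1=1$. Modulo $J$ this becomes $\bar c_{gh}=\bar c_g\bar c_h$, a homomorphism $G\to\operatorname{GL}_r(S/J)$. By Lemma 8.1 every entry $\theta\in S$ of $\sum_gc_g$ satisfies $\theta^{p^t}\in J$.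

**Step 2: take $p^t$-th roots.** Write $\theta=\sum_\alpha\theta_\alpha x^\alpha$, so $\theta^{p^t}=\sum_\alpha\theta_\alpha^{p^t}x^{p^t\alpha}$. A power series lies in the monomial ideal $J$ iff each monomial occurring in it does. So $\theta_\alpha\ne0$ forces $p^t\alpha_i\ge qp^t$, that is $\alpha_i\ge q$, for some $i$. Hence
$$\theta\in I:=(x_1^q,\dots,x_d^q)=(y_1,\dots,y_d)S .$$

**Step 3: contradiction with freeness.** Since $J\subset I$, $G$ acts trivially on $S/I$. So modulo $IW$
$$\sum_gg\Big(\sum_js_jw_j\Big)\equiv\sum_js_j\sum_ggw_j\equiv0,$$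
because the entries of $\sum_gc_g$ lie in $I$. But by Lemma 6.2, $W/IW=W/(y_1,\dots,y_d)W$ is a nonzero free $\mathbb F_p[G]$-module, on which $\sum_gg$ is not zero. $\square$

*Proof of Theorem B.* **Step 1: an action of $(\mathbb Z/p)^n$ on $k[[x]]$ that is trivial to high order.** Let $q=p^n$, $t=t((\mathbb Z/p)^n)$, $B=k[[y]]$,
$$A=\bigoplus_{j=1}^n\mathbb F_p\,y^{p^t+j}\subset B,\qquad F(X)=\prod_{a\in A}(X-a)\in B[X].$$
The polynomial $F(X)-y$ is monic of degree $q$ and congruent to $X^q$ modulo $y$, since $A\subset yB$. Its constant term is $-y$, since $0\in A$. So it is an Eisenstein polynomial, and $B[X]/(F(X)-y)$ is a complete discrete valuation ring containing $k$, with residue field $k$ and uniformizer the class $x$ of $X$. That is, it equals $k[[x]]$, and $y=y(x)$ is a unit times $x^q$. Since $A$ is an additive group, $F(X+a)=F(X)$ for $a\in A$, so $x\mapsto x+a$ defines a $B$-algebra endomorphism $\sigma_a$. As $\sigma_a$ fixes $A\subset B$, $\sigma_a\sigma_b=\sigma_{a+b}$. So $G:=A\cong(\mathbb Z/p)^n$ acts faithfully.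

For example, for $p=q=2$ we have $t=1$, $A=\{0,y^3\}$, and the equation is $x^2+y^3x+y=0$; the action is $x\mapsto x+y^3$, with $y^3$ a unit times $x^6$.

**Step 2: the diagonal action.** Let $S=k[[x_1,\dots,x_d]]$ and $y_i=y(x_i)$, and let $G$ act by $\sigma_a(x_i)=x_i+a(y_i)$, where $a(y_i)$ is obtained from $a\in B$ by putting $y=y_i$. The $y_i$ are invariant, so $y_i\in R=S^G$.

**Step 3: finiteness and (H).** We have to check the hypotheses of Proposition 9.1. The quotient $S/(y_1,\dots,y_d)S=S/(x_1^q,\dots,x_d^q)$ is finite-dimensional over $k$, and $S$ is separated in the $(y_1,\dots,y_d)$-adic topology. By the complete version of Nakayama's lemma, $S$ is finite over $k[[y_1,\dots,y_d]]\subset R$. Hence $R$, a submodule of $S$, is also finite over it, so $R$ is Noetherian and $S$ is finite over $R$. By Lemma 2.1, $R$ is a normal local domain of dimension $d$. It is complete, being finite over a complete local ring. Its residue field lies between $k$ and $S/\mathfrak m_S=k$. For $0\ne a\in A$, $a(y_i)$ is a unit times a power of $y_i$, so $J_{\sigma_a}\ni\sigma_a(x_i)-x_i$ contains a power of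 each $x_i$, and hence a power of $\mathfrak m_S$. So (H) holds.

**Step 4: the minimal rank.** Condition 1 holds because $y_iS=x_i^qS$. Condition 2 holds because $a(y_i)\in y_i^{p^t}S=x_i^{qp^t}S$. By Proposition 9.1 the smallest rank of an MCM $R$-module is exactly $q=p^n$.

**Step 5: regularity on the punctured spectrum.** A prime of $R$ other than $\mathfrak m_R$ misses some $0\ne f\in\mathfrak m_R$, so it suffices that $R_f$ is regular. By Lemma 5.1(i), $S_f$ is projective over $R_f$, and by integrality $\operatorname{Spec}S_f\to\operatorname{Spec}R_f$ is onto, so $S_f$ is faithfully flat over $R_f$. As $S_f$ is regular, $R_f$ is regular. $\square$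

## 10. An affine map of order $p$ and its reduction: proof of Theorem C

To reach mixed characteristic we lift an action as in Proposition 9.1 for $\mathbb Z/p$ to a ring $O$ with residue field $k$, and compare MCM modules upstairs with those downstairs by reducing modulo the uniformizer. In characteristic $p$ the translation $v\mapsto v+1$ has order $p$. It lifts to $v\mapsto\zeta v+1$ with $\zeta$ a primitive $p$-th root of unity, which also has order $p$ because $1+\zeta+\dots+\zeta^{p-1}=0$. We use this with $v=z^{-m}$.

*Proof of Theorem C.* **Step 1: the coefficient ring.** Let $\Lambda$ be a Cohen ring of $k$, that is, a complete discrete valuation ring with uniformizer $p$ and residue field $k$. Let $O=\Lambda[\zeta]$ with $\zeta$ a primitive $p$-th root of $1$. The polynomial $1+(X+1)+\dots+(X+1)^{p-1}$ is Eisenstein over $\Lambda$, so $O$ is a complete discrete valuation ring with uniformizer $\lambda=\zeta-1$ and residue field $k$.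

**Step 2: an automorphism of $O[[z]]$ of order $p$.** Let $t=t(\mathbb Z/p)$ and $m=p^{t+1}-1$, which is prime to $p$. The series $(1+u)^{-1/m}=\sum_j\binom{-1/m}{j}u^j$ has coefficients in $\mathbb Z_{(p)}$, and its $m$-th power is $(1+u)^{-1}$. Since $u=\lambda+z^m$ lies in the maximal ideal $(\lambda,z)$ of the complete ring $O[[z]]$, we can define an $O$-endomorphism of $O[[z]]$ by substitution:
$$\sigma(z)=z\,(\zeta+z^m)^{-1/m}=z\,(1+u)^{-1/m}.$$
Here $\sigma(z)=z\varepsilon$ with $\varepsilon\equiv1$ mod $(\lambda,z)$, so $\sigma$ extends to $O[[z]][z^{-1}]$. We have $\sigma(z)^m=z^m/(\zeta+z^m)$, hence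
$$\sigma(z^{-m})=\zeta z^{-m}+1,\qquad\sigma^p(z^{-m})=z^{-m}+(1+\zeta+\dots+\zeta^{p-1})=z^{-m}.$$
So $\sigma^p(z)=\omega z$ with $\omega^m=1$. Here $\omega=\varepsilon\,\sigma(\varepsilon)\cdots\sigma^{p-1}(\varepsilon)\equiv1$ mod $(\lambda,z)$, because $\sigma$ preserves this ideal. Now $(\omega-1)(1+\omega+\dots+\omega^{m-1})=0$ and the second factor is congruent to $m$, a unit. So $\omega=1$ and $\sigma^p=1$.

**Step 3: the reduction modulo $\lambda$.** We need to know how close to the identity the reduced action is. On $k[[z]]$ the reduction satisfies $\bar\sigma(z^{-m})=z^{-m}+1$, so $\bar\sigma^j(z^{-m})=z^{-m}+j$ and $\bar\sigma^j(z)^m=z^m/(1+jz^m)$. So $\bar\sigma^j(z)=\omega'z(1+jz^m)^{-1/m}$ with $\omega'^m=1$ and $\omega'\equiv1$ mod $z$; as in Step 2, $\omega'=1$. Therefore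
$$\bar\sigma^j(z)-z=z\Big((1+jz^m)^{-1/m}-1\Big)=\text{unit}\cdot z^{m+1}\qquad(p\nmid j), \tag{5}$$
because the leading coefficient is $-j/m\neq0$ in $k$. In particular $\sigma\neq1$, and $\sigma$ has order exactly $p$.

**Step 4: the rings $T$ and $R$.** Let $G=\langle\sigma\rangle\cong\mathbb Z/p$ act diagonally on $\tilde S=O[[z_1,\dots,z_d]]$ and on $S=\tilde S/\lambda\tilde S=k[[z_1,\dots,z_d]]$; the action on $S$ is faithful by (5). Put $T=\tilde S^G$, $R=S^G$, $\tilde y_i=\prod_{j=0}^{p-1}\sigma^j(z_i)\in T$, and let $y_i\in R$ be its image. Each $\sigma^j(z_i)$ is a unit times $z_i$, so $y_iS=z_i^pS$. The quotient of $\tilde S$ by $(\lambda,\tilde y_1,\dots,\tilde y_d)$ is $k[[z_1,\dots,z_d]]/(z_1^p,\dots,z_d^p)$. As in Section 9, $\tilde S$ is finite over $O[[\tilde y_1,\dots,\tilde y_d]]\subset T$ and $S$ is finite over $k[[y_1,\dots,y_d]]\subset R$. So $T$ and $R$ are finite over these complete local rings, hence complete and Noetherian. By Lemma 2.1, $T$ is a complete local normal domain of dimension $d+1$, and $\tilde S$ is an MCM $T$-module of rank $p$. The residue field of $T$ lies between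 $k=O/\lambda O$ and $\tilde S/\mathfrak m_{\tilde S}=k$, and $p\ne0$ in $T$, so $T$ has mixed characteristic.

**Step 5: MCM $R$-modules have rank at least $p$.** We check Proposition 9.1 for $S$ with $q=p$. By (5), for $g\ne1$ the ideal $J_g$ contains a unit times $z_i^{m+1}$ for all $i$, so (H) holds. Condition 1 is $y_iS=z_i^pS$. Condition 2 follows from (5), as $m+1=p^{t+1}=p\cdot p^t$. So every MCM $R$-module has rank $\ge p$.

It remains to turn an MCM $T$-module into an MCM $R$-module of the same rank. We would like to reduce modulo $\lambda$, but this gives a module over $\bar T=T/\lambda T$, and $\bar T$ need not be $R$.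

**Step 6: $\bar T\subset R$ with cokernel of finite length.** Since $\lambda\in O$ is invariant, the sequence $0\to\tilde S\xrightarrow{\lambda}\tilde S\to S\to0$ gives an exact sequence $0\to T\xrightarrow{\lambda}T\to R\to H^1(G,\tilde S)$. So $\bar T\hookrightarrow R$ with cokernel $Q\subset H^1(G,\tilde S)$. The module $Q$ is finitely generated over $T$ (as $R\subset S$ and $S$ is finite over $T$), and it is killed by $\lambda$. We show $Q_{\mathfrak p}=0$ for every prime $\mathfrak p\ne\mathfrak m_T$ of $T$. If $\lambda\notin\mathfrak p$ this is clear.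

Let $\lambda\in\mathfrak p\neq\mathfrak m_T$. For $g\ne1$ the ideal $(g(s)-s:s\in\tilde S)+\lambda\tilde S$ is $\mathfrak m_{\tilde S}$-primary, because modulo $\lambda$ it contains all $z_i^{m+1}$. The maximal ideals of $\tilde S_{\mathfrak p}$ lie over $\mathfrak p$, so they contain $\lambda$ and come from primes of $\tilde S$ other than $\mathfrak m_{\tilde S}$. If such a prime contained all $g(s)-s$, it would contain an $\mathfrak m_{\tilde S}$-primary ideal and equal $\mathfrak m_{\tilde S}$. So the elements $g(s)-s$ generate the unit ideal of $\tilde S_{\mathfrak p}$. As $(\tilde S_{\mathfrak p})^G=T_{\mathfrak p}$, Lemma 5.1(iii) with $B=\tilde S_{\mathfrak p}$, $C=N=T_{\mathfrak p}$ gives $H^1(G,\tilde S)_{\mathfrak p}=H^1(G,\tilde S_{\mathfrak p})=0$, hence $Q_{\mathfrak p}=0$.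

Thus $Q$ has finite length. Consequently $\bar T$ is a domain (it is a subring of $R$), $R$ is finite over $\bar T$, and a power of the maximal ideal of $\bar T$ kills $Q$. So $\bar T_f=R_f$ for every nonzero $f$ in the maximal ideal of $\bar T$, and $\operatorname{Frac}\bar T=\operatorname{Frac}R$.

**Step 7: $\bar M=M/\lambda M$ is an $R$-module.** Let $M$ be an MCM $T$-module of rank $r$. By Fact 2 it is torsion-free, so $\lambda$ is $M$-regular and $\bar M$ has depth $d$ over $\bar T$, and $\dim\bar T=d$. Let $f_1,\dots,f_d$ be a system of parameters of $\bar T$. Since $\operatorname{depth}\bar M=d\ge2$, Fact 1 gives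
$$\bar M=\ker\Big(\bigoplus_i\bar M_{f_i}\to\bigoplus_{i<j}\bar M_{f_if_j}\Big).$$
Each $\bar M_{f_i}$ is a module over $\bar T_{f_i}=R_{f_i}$, likewise for $f_if_j$, and the maps are $R$-linear. So the kernel $\bar M$ is an $R$-module, and this structure extends its $\bar T$-structure. It is finitely generated over $\bar T$, hence over $R$. By Fact 3, $\operatorname{depth}_R\bar M=\operatorname{depth}_{\bar T}\bar M=d=\dim R$. So $\bar M$ is an MCM $R$-module.

**Step 8: the rank is preserved.** Since $\bar T$ is a domain, $\lambda T$ is prime, and $T_{\lambda T}$ is a Noetherian local domain with nonzero principal maximal ideal, that is, a discrete valuation ring. Over it the torsion-free module $M_{\lambda T}$ is free, of rank $r$. Reducing modulo $\lambda$,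
$$\dim_{\operatorname{Frac}\bar T}\big(\bar M\otimes_{\bar T}\operatorname{Frac}\bar T\big)=r .$$
Inverting the nonzero elements of $\bar T$ turns $R$ into $\operatorname{Frac}R=\operatorname{Frac}\bar T$, so $\bar M\otimes_{\bar T}\operatorname{Frac}\bar T$ is a $\operatorname{Frac}R$-vector space and equals $\bar M\otimes_R\operatorname{Frac}R$. So $\operatorname{rank}_R\bar M=r$. By Step 5, $r\ge p$, and the value $p$ is attained by $\tilde S$. $\square$
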